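\title{Dense copies of limit groups in locally compact groups: a counterexample and the compact case}

\begin{abstract}
A limit group is a finitely generated, fully residually free group. We disprove the conjecture that a non-discrete locally compact group with a dense free subgroup of rank two contains a dense copy of every nonabelian limit group. For each prime $p$ we construct a totally disconnected group $G_p$, an extension of a compact pro-$p$ group by $\mathbb{Z}^2$, that has a dense $F_2$ and no dense copy of $\mathbb{Z}^2*\mathbb{Z}$. In the positive direction, the conjecture holds for compact groups, and a non-discrete totally disconnected locally compact group with a dense $F_2$ contains a dense copy of $F_2*L$ for every limit group $L$. We also determine which free products of finitely generated free abelian groups embed densely in $G_p$.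
\end{abstract}

\section{Introduction}

Suppose that a locally compact group $G$ contains a dense free subgroup on two generators. Which other finitely generated groups occur as dense subgroups of $G$? The first candidates are the groups that cannot be told apart from free groups by looking at finitely many elements.

A \emph{limit group}, in the sense of Z.~Sela, is a finitely generated group $L$ that is \emph{fully residually free}: for every finite subset $S\subset L$ there is a homomorphism from $L$ to a free group that is injective on $S$. Equivalently, for every finite $S\subset L\setminus\{1\}$ there is a homomorphism to a free group that sends no element of $S$ to $1$; to pass from this form to the first, apply it to the elements $a^{-1}b$ with $a\neq b$ in $S$. Finitely generated free groups and fundamental groups of closed orientable surfaces are limit groups.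

Throughout, topological groups are Hausdorff, $F_r$ is the free group of rank $r$, and $[a,b]=aba^{-1}b^{-1}$. A \emph{dense embedding} $L\to G$ is an injective homomorphism with dense image. If one exists, we say that $G$ contains a dense copy of $L$, or has a dense $L$. The problem below is taken from Barlev and Gelander \cite{BG}.

\begin{quote}
\textbf{Conjecture.} \emph{A non-discrete locally compact group that has a dense $F_2$ contains a dense copy of every nonabelian limit group.}
\end{quote}

Both adjectives are needed. The discrete group $F_2$ has no dense subgroup other than itself, and a group with a dense abelian subgroup is abelian, so it does not contain $F_2$.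

The conjecture is a reasonable guess, because the two requirements on a dense embedding can be met separately. Let $L$ be a nonabelian limit group and let $F_2\le G$ be dense. Pick $a,b\in L$ with $[a,b]\ne1$ and a homomorphism to a free group that does not kill $[a,b]$. Its image is a free group of rank at least two, which maps onto $F_2$. So $L$ has a homomorphism to $G$ with dense image. On the other hand, every finitely generated free group embeds in $F_2$, so for each finite $S\subset L$ there is a homomorphism $L\to G$ that is injective on $S$. Since $G$ is not discrete, one may hope to deform a homomorphism with dense image until it becomes injective. It is also known that a non-discrete locally compact group with a dense $F_2$ contains a dense copy of every torsion-free surface group of even genus; we do not use this result.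

Nevertheless the conjecture is false. Let $p$ be a prime, let $\mathbb{Z}_p$ be the ring of $p$-adic integers, and let $\widehat F$ be the free pro-$p$ group on $x,y$ (recalled in Section~\ref{sec:counter}). Let $\pi\colon\widehat F\to\mathbb{Z}_p^2$ be the continuous homomorphism with $\pi(x)=(1,0)$ and $\pi(y)=(0,1)$. Put
\[
G_p=\{(f,z)\in \widehat F\times\mathbb{Z}^2:\ \pi(f)=z\},
\]
where $\widehat F$ has its profinite topology, $\mathbb{Z}^2$ is discrete, and $G_p$ has the subspace topology. Let $q\colon G_p\to\mathbb{Z}^2$ be the second projection.

\begin{theorem}\label{thm:A}
Let $p$ be a prime.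
\begin{itemize}
\item[(1)] $G_p$ is a non-discrete, totally disconnected, second countable locally compact group with a dense $F_2$.
\item[(2)] Every non-cyclic abelian subgroup of $G_p$ lies in the kernel of $q$.
\item[(3)] $G_p$ contains no dense copy of $\mathbb{Z}^m*\mathbb{Z}^n$ when $m\ge2$ and $n\ge1$. In particular it contains no dense copy of the nonabelian limit group $\mathbb{Z}^2*\mathbb{Z}$.
\end{itemize}
\end{theorem}

The deformation that one hopes for does exist when enough elements of $G$ generate relatively compact subgroups.

\begin{theorem}\label{thm:B}
Let $G$ be a non-discrete locally compact group with a dense $F_2$, and let $U\le G$ be an open subgroup such that $\overline{\langle u\rangle}$ is compact for all $u\in U$.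
\begin{itemize}
\item[(1)] If $\psi\colon H\to G$ is a dense embedding of a limit group $H$, then for every limit group $L$ the map $\psi$ extends to a dense embedding $H*L\to G$ that maps $L$ into $U$. In particular $F_2*L$ embeds densely in $G$ for every limit group $L$.
\item[(2)] If one can take $U=G$, then every nonabelian limit group embeds densely in $G$.
\end{itemize}
\end{theorem}

A subgroup $U$ as in the theorem exists whenever $G$ is totally disconnected, because by van Dantzig's theorem such a group has a compact open subgroup. One can take $U=G$ when $G$ is compact. Thus the conjecture holds for compact groups and fails already for compact-by-$\mathbb{Z}^2$ groups. In the totally disconnected case $F_2*L$ always embeds densely, and $L=\mathbb{Z}^2$ in Theorem~\ref{thm:A} shows that $F_2$ cannot be replaced by $\mathbb{Z}$. For free products of free abelian groups the obstruction and the construction match exactly.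

\begin{theorem}\label{thm:C}
Let $L=A_1*\dots*A_k*F_r$ with $A_i\cong\mathbb{Z}^{m_i}$, $m_i\ge2$, be nonabelian. Then $L$ embeds densely in $G_p$ if and only if $r\ge2$. More generally, if a limit group $L$ embeds densely in $G_p$, then the quotient of $L$ by the normal closure of its non-cyclic abelian subgroups maps onto $\mathbb{Z}^2$.
\end{theorem}

We do not claim a classification of all pairs $(G,L)$, and Theorem~\ref{thm:B} does not treat groups whose identity component is non-compact. For instance, the only open subgroup of the connected group $\mathrm{SL}_2(\mathbb{R})$ is the whole group, and a nontrivial unipotent matrix generates an infinite discrete subgroup, so no $U$ exists.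

Section~\ref{sec:model} treats the group $\mathbb{Z}^2*\mathbb{Z}$ by hand; both the construction and the way to defeat it are visible there. Section~\ref{sec:counter} proves Theorem~\ref{thm:A} and uses nothing from the later sections. Sections~\ref{sec:powers} and~\ref{sec:twist} build the general deformation, and Sections~\ref{sec:B1}--\ref{sec:C} prove Theorems~\ref{thm:B} and~\ref{thm:C}.

\section{The model case $\mathbb{Z}^2*\mathbb{Z}$}\label{sec:model}

We recall two textbook facts. First, every element $w\neq 1$ of a free product $A*B$ is, in a unique way, a product of nontrivial elements taken alternately from $A$ and $B$, its \emph{syllables}, and every nonempty alternating product of this kind is nontrivial. Hence, if homomorphisms $\alpha\colon A\to A'$ and $\beta\colon B\to B'$ kill no syllable of $w$, then $\alpha*\beta\colon A*B\to A'*B'$ does not kill $w$. In particular $\alpha*\beta$ is injective when $\alpha$ and $\beta$ are. Second, by the Baire category theorem a nonempty locally compact Hausdorff space is not a countable union of closed sets with empty interior.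

The definition of a limit group provides homomorphisms that are injective on larger and larger finite sets, but no single injective one. The next lemma produces an injective homomorphism when such a sequence sits in a continuous family over a compact cyclic closure.

\begin{lemma}\label{lem:baire}
Let $G$ be a topological group and $c\in G$ an element of infinite order such that $D=\overline{\langle c\rangle}$ is compact.
\begin{itemize}
\item[(1)] Every nonempty open subset of $D$ contains $c^n$ for infinitely many $n\in\mathbb{Z}$.
\item[(2)] Let $L$ be a countable group and let $\Psi_t\colon L\to G$, $t\in D$, be homomorphisms such that $t\mapsto\Psi_t(w)$ is continuous for each $w\in L$. Suppose that for each $w\ne1$ we have $\Psi_{c^n}(w)\ne1$ for all but finitely many $n$. Then $\Psi_t$ is injective for some $t\in D$.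
\end{itemize}
\end{lemma}

\begin{proof}
(1) If the group $D$ had an isolated point, then by translation it would be discrete, and a compact discrete space is finite. So $D$ has no isolated point, and a nonempty open set $O\subseteq D$ is infinite. If $c^n\in O$ for only finitely many $n$, then removing these points from $O$ leaves a nonempty open set that contains no power of $c$. This contradicts the density of $\langle c\rangle$ in $D$.

(2) For $w\ne1$ the set $\{t\in D:\Psi_t(w)=1\}$ is closed, and it contains $c^n$ for only finitely many $n$. By (1) it has empty interior. There are countably many such sets, so some $t\in D$ lies in none of them.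
\end{proof}

\begin{proposition}\label{prop:model}
Let $x,y$ freely generate a dense subgroup of a topological group $G$, and suppose that $D=\overline{\langle x\rangle}$ is compact. Then $\mathbb{Z}^2*\mathbb{Z}$ embeds densely in $G$.
\end{proposition}

\begin{proof}
Write $L=\langle a,s\mid [a,s]\rangle*\langle b\rangle$. Every $t\in D$ commutes with $x$, so $a\mapsto x$, $s\mapsto t$, $b\mapsto y$ defines a homomorphism $\Psi_t\colon L\to G$. Its image contains $x$ and $y$, so it is dense. For fixed $w$, the element $\Psi_t(w)$ is a word in $x^{\pm1},y^{\pm1},t^{\pm1}$ and depends continuously on $t$. For $t=x^n$ the map $\Psi_t$ takes values in $\langle x\rangle*\langle y\rangle$ and is the free product of $a^is^j\mapsto x^{i+nj}$ and $b^l\mapsto y^l$. If $(i,j)\ne(0,0)$, then $i+nj=0$ for at most one $n$. So for $w\ne1$ and all but finitely many $n$ no syllable of $w$ is killed, and $\Psi_{x^n}(w)\ne1$. Lemma~\ref{lem:baire}(2) gives an injective $\Psi_t$.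
\end{proof}

The maps $\Psi_{x^n}\colon L\to F_2$ in this proof also show that $\mathbb{Z}^2*\mathbb{Z}$ is a limit group: given finitely many nontrivial elements, some $n$ works for all of them.

None of the maps $\Psi_{x^n}$ is injective, since $\Psi_{x^n}$ kills $sa^{-n}$. Compactness of $D$ supplies parameters $t$ other than the powers of $x$. If $\langle x\rangle$ is discrete, then it is closed, $D=\langle x\rangle$, and the family contains no injective member. This suggests how to defeat the conjecture: arrange that $x$ lies in no copy of $\mathbb{Z}^2$. One element is not enough, since a dense copy of $\mathbb{Z}^2*\mathbb{Z}$ need have nothing to do with $x$ and $y$. We need a discrete quotient $q\colon G\to Q$, onto which every dense subgroup must map, such that no element outside $\ker q$ lies in a copy of $\mathbb{Z}^2$. Then a dense $\mathbb{Z}^2*\mathbb{Z}$ has its first factor in $\ker q$, so $Q$ is generated by the image of the second factor and is cyclic. The choice $Q=\mathbb{Z}$ gives no contradiction, while $Q=\mathbb{Z}^2$ does.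

\section{The counterexample}\label{sec:counter}

\subsection*{Pro-$p$ groups}
A \emph{pro-$p$ group} is an inverse limit of finite $p$-groups. It is compact and totally disconnected, and its open normal subgroups form a basis of neighborhoods of $1$. Closed subgroups and quotients by closed normal subgroups are again pro-$p$. If $g$ is an element of a pro-$p$ group $P$, the map $n\mapsto g^n$ extends to a continuous homomorphism $\mathbb{Z}_p\to P$, written $u\mapsto g^u$. A continuous homomorphism $\mathbb{Z}_p\to\mathbb{Z}_p^2$ has the form $u\mapsto uv$, where $v$ is the image of $1$, because the two maps agree on the dense subgroup $\mathbb{Z}$.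

The free pro-$p$ group on $x,y$ is $\widehat F=\varprojlim F_2/N$, where $F_2=\langle x,y\rangle$ and $N$ runs over the normal subgroups of $p$-power index. There are finitely many subgroups of each index, so $\widehat F$ is second countable. The image of $F_2$ in $\widehat F$ is dense, and $F_2\to\widehat F$ is injective because free groups are residually finite $p$-groups. Any map from $\{x,y\}$ to a pro-$p$ group extends to a unique continuous homomorphism on $\widehat F$. Free pro-$p$ groups of other ranks have the analogous universal property. Those of rank $0$ and $1$ are the trivial group and $\mathbb{Z}_p$. One of rank at least $2$ is nonabelian: send two basis elements to two non-commuting elements of the group of upper unitriangular $3\times3$ matrices over $\mathbb{Z}/p\mathbb{Z}$, and the others to $1$. Finally, closed subgroups of free pro-$p$ groups are free pro-$p$ \cite[I.4.2, Cor.~3 of Prop.~24]{Serre}. Together these facts give: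
\begin{equation}\label{eq:line}
\text{a nontrivial closed abelian subgroup of }\widehat F\text{ is isomorphic to }\mathbb{Z}_p .
\end{equation}

So commuting elements of $\widehat F$ lie on one $p$-adic line. Such a line contains many copies of $\mathbb{Z}^2$, for instance $\langle x,x^u\rangle$ with $u\in\mathbb{Z}_p\setminus\mathbb{Q}$; these are the candidates used by Proposition~\ref{prop:model} when $G=\widehat F$. The group $G_p$ removes them. The first projection identifies $G_p$, as an abstract group, with the subgroup $\pi^{-1}(\mathbb{Z}^2)$ of $\widehat F$, and $\pi(x^u)=(u,0)$ is integral only for $u\in\mathbb{Z}$. With the topology induced from $\widehat F$, the proper dense subgroup $\pi^{-1}(\mathbb{Z}^2)$ would not be locally compact, as locally compact subgroups are closed. The topology of $G_p$ repairs this by making $K=\ker\pi$ open.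

\begin{proof}[Proof of Theorem~\ref{thm:A}(1)]
The map $(f,z)\mapsto\pi(f)-z$ from $\widehat F\times\mathbb{Z}^2$ to $\mathbb{Z}_p^2$ is a continuous homomorphism with kernel $G_p$. So $G_p$ is a closed subgroup of $\widehat F\times\mathbb{Z}^2$, and it is locally compact, Hausdorff, second countable and totally disconnected. The subgroup $\ker q=K\times\{0\}$ is compact and open in $G_p$. Since $\mathbb{Z}_p^2$ is abelian, $K$ contains the infinite group $[F_2,F_2]$. An infinite compact group is not discrete, so $G_p$ is not discrete.

The restriction of $\pi$ to $F_2$ is the abelianization map onto $\mathbb{Z}^2$. Hence $w\mapsto(w,\pi(w))$ embeds $F_2$ in $G_p$, and $q$ is onto. Density of $F_2$ in $\widehat F$ does not suffice for density in $G_p$: we must approximate $f$ by words with exactly the same value of $\pi$. This needs the following fact.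

\emph{The subgroup $[F_2,F_2]$ is dense in $K$.} Let $N$ be its closure in $\widehat F$; then $N\subseteq K$. The normalizer of the closed subgroup $N$ is closed and contains $F_2$, so $N$ is normal in $\widehat F$. The pro-$p$ group $\widehat F/N$ has a dense abelian subgroup, the image of $F_2$, so it is abelian. Therefore $\rho(u,u')=x^uy^{u'}N$ defines a continuous homomorphism $\rho\colon\mathbb{Z}_p^2\to\widehat F/N$. The map $\rho\circ\pi$ and the quotient map $\widehat F\to\widehat F/N$ agree on $x$ and $y$, hence everywhere. The first kills $K$, so $K\subseteq N$.

Now let $(f_0,z_0)\in G_p$. The sets $G_p\cap(f_0V\times\{z_0\})$, with $V$ open and normal in $\widehat F$, form a basis of neighborhoods of $(f_0,z_0)$. Fix $V$ and pick $w_0\in F_2$ with $\pi(w_0)=z_0$. Then $w_0^{-1}f_0\in K$, so the open set $w_0^{-1}f_0V$ contains some $w_1\in[F_2,F_2]$. The word $w=w_0w_1$ satisfies $w\in f_0V$ and $\pi(w)=z_0$. Thus $F_2$ is dense in $G_p$.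
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}(2)]
View $G_p$ as the subgroup $\pi^{-1}(\mathbb{Z}^2)$ of $\widehat F$, so that $q$ is the restriction of $\pi$. Let $B\le G_p$ be abelian and let $b\in B$ satisfy $\pi(b)\ne0$. We show that $B$ is cyclic.

Let $b'\in B$. The closure $P$ of $\langle b,b'\rangle$ in $\widehat F$ is abelian and nontrivial, so $P\cong\mathbb{Z}_p$ by \eqref{eq:line}. Under this isomorphism $\pi|_P$ becomes $u\mapsto uv$ for some $v\in\mathbb{Z}_p^2$, and $v\ne0$ because $\pi(b)\ne0$. Since $\mathbb{Z}_p$ has no zero divisors, $\pi|_P$ is injective. So $\pi(b')\ne0$ if $b'\ne1$, and $\pi|_B$ is injective. Moreover $\pi(b)$ and $\pi(b')$ are both multiples of $v$, so their determinant vanishes in $\mathbb{Z}_p$. They are integer vectors, so their determinant vanishes in $\mathbb{Z}$, and $\pi(b')\in\mathbb{Q}\,\pi(b)$. Hence $B\cong\pi(B)\subseteq\mathbb{Q}\,\pi(b)\cap\mathbb{Z}^2\cong\mathbb{Z}$.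
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}(3)]
Let $\Lambda\cong\mathbb{Z}^m*\mathbb{Z}^n$ be dense in $G_p$, with $m\ge2$ and $n\ge1$. The fibers of $q$ are nonempty open sets, so $\Lambda$ meets each of them and $q(\Lambda)=\mathbb{Z}^2$. By (2), $q$ kills the factor $\mathbb{Z}^m$. If $n\ge2$ it also kills $\mathbb{Z}^n$, and $q(\Lambda)=0$. If $n=1$, then $q(\Lambda)$ is cyclic. Both cases contradict $q(\Lambda)=\mathbb{Z}^2$.
\end{proof}

Since $\mathbb{Z}^2*\mathbb{Z}$ is a nonabelian limit group, the conjecture is disproved.

\section{Commutation and high powers in limit groups}\label{sec:powers}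

We turn to the positive results. The algebraic step in Proposition~\ref{prop:model} was that inserting $x^n$ into a word destroys it for only finitely many $n$. There this was read off from exponents. In general we need such a statement for an arbitrary element $\gamma$ of an arbitrary limit group, and it depends on which coefficients commute with $\gamma$.

Recall that subgroups of free groups are free, that free groups are torsion-free, and that the centralizer of a nontrivial element of a free group is infinite cyclic. We write $Z_\Lambda(g)$, or $Z(g)$, for the centralizer of $g$ in $\Lambda$.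

\begin{lemma}\label{lem:facts}
Let $\Lambda$ be a subgroup of a limit group. Then $\Lambda$ is torsion-free, and:
\begin{itemize}
\item[(a)] $Z(g)$ is abelian for every $g\ne1$, and $Z(g)=Z(g')$ if $g,g'\neq1$ commute;
\item[(b)] if $m\ne1$ commutes with $gmg^{-1}$, then $g$ commutes with $m$;
\item[(c)] if $a,b\in\Lambda$ do not commute and $g_1,\dots,g_l\ne1$, then some $ab^i$ with $0\le i\le l$ commutes with none of the $g_j$, and $ab^i\neq1$.
\end{itemize}
Moreover,
\begin{itemize}
\item[(d)] free products of two limit groups are limit groups, and $\mathbb{Z}^m$ is a limit group.
\end{itemize}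
\end{lemma}

In particular every $\mathbb{Z}^m*\mathbb{Z}^n$ is a limit group.

\begin{proof}
For any finite set of nontrivial elements of $\Lambda$ there is a homomorphism $\rho$ to a free group that kills none of them. If $g\ne1$, take $\rho(g)\ne1$; then $\rho(g)$, and so $g$, has infinite order.

(a) Let $a,b\in Z(g)$ with $[a,b]\ne1$, and take $\rho$ not killing $g$ and $[a,b]$. Then $\rho(a),\rho(b)$ lie in the cyclic centralizer of $\rho(g)$ and do not commute, which is absurd. If $g,g'\ne1$ commute, then $g'$ lies in the abelian group $Z(g)$, so $Z(g)\subseteq Z(g')$, and the reverse inclusion follows by exchanging $g$ and $g'$.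

(b) If $[g,m]\ne1$, take $\rho$ not killing $m$ and $[g,m]$; this reduces the claim to a free group. There $Z(m)=\langle r\rangle$ is infinite cyclic, and by (a) $g\langle r\rangle g^{-1}=Z(gmg^{-1})=Z(m)=\langle r\rangle$. So $grg^{-1}=r^{\pm1}$. If $grg^{-1}=r^{-1}$, then $g\neq1$, and both $g$ and $r$ lie in the abelian group $Z(g^2)$, so $r=r^{-1}$, which is impossible. Hence $g$ commutes with $r$, and with $m$.

(c) We have $ab^i\ne1$ and $b\neq1$ since $[a,b]\ne1$. Suppose that each of the $l+1$ elements $ab^i$ commutes with some $g_j$. Then two of them, $ab^i$ and $ab^{i'}$ with $i\ne i'$, lie in the same abelian group $Z(g_j)$. So $ab^i$ commutes with $(ab^i)^{-1}ab^{i'}=b^{i'-i}\ne1$. Now $b$ and $ab^i$ lie in the abelian group $Z(b^{i'-i})$, so $b$ commutes with $a$, a contradiction.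

(d) Given finitely many nontrivial elements of $L_1*L_2$, choose homomorphisms $\rho_1,\rho_2$ from $L_1,L_2$ to free groups that kill none of the syllables that occur. Then $\rho_1*\rho_2$ maps to a free group and kills none of the given elements. Given finitely many nonzero vectors in $\mathbb{Z}^m$, the homomorphism $z\mapsto\sum_i z_iN^{i}$ to $\mathbb{Z}$ vanishes on none of them for all but finitely many $N\in\mathbb{Z}$, because a nonzero polynomial in $N$ has finitely many roots.
\end{proof}

To see high powers, we represent free groups by matrices. Call $g\in\mathrm{SL}_2(\mathbb{R})$ \emph{hyperbolic} if it is conjugate in $\mathrm{GL}_2(\mathbb{R})$ to $\mathrm{diag}(\lambda,\lambda^{-1})$ with $|\lambda|>1$.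

\begin{lemma}\label{lem:schottky}
The group $F_r$ embeds in $\mathrm{SL}_2(\mathbb{R})$, as a Schottky group, so that all nontrivial elements are hyperbolic.
\end{lemma}

\begin{proof}
Let $a_1,\dots,a_r$ be a basis. Choose $2r$ disjoint closed arcs $I(s)$ in the circle $\mathbb{P}^1(\mathbb{R})$, one for each letter $s=a_j^{\pm1}$, and write $I^\circ(s)$ for the interior. Take a matrix with eigenvalues $2$ and $1/2$ whose eigenlines lie in $I^\circ(a_j)$ and $I^\circ(a_j^{-1})$ respectively. A high power of it maps the complement of $I^\circ(a_j^{-1})$ into $I^\circ(a_j)$; send $a_j$ to this power. Taking contrapositives, the inverse maps the complement of $I^\circ(a_j)$ into $I^\circ(a_j^{-1})$. So each letter $s$ maps every arc $I(s')$ with $s'\ne s^{-1}$ into $I^\circ(s)$.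

A nontrivial element of $F_r$ is conjugate to a nonempty cyclically reduced word $w=s_1\cdots s_l$. Since $s_1\ne s_l^{-1}$ and $s_{i+1}\ne s_i^{-1}$, applying the letters from right to left shows that $w$ maps $I=I(s_1)$ into $I^\circ$. Then $w^{-1}$ maps the closed arc $\mathbb{P}^1(\mathbb{R})\setminus I^\circ$ into its subset $\mathbb{P}^1(\mathbb{R})\setminus I$. A continuous map of a closed arc to itself has a fixed point, so $w$ has one fixed point in $I$ and one outside $I$. Thus the matrix of $w$ has two real eigenlines, with eigenvalues $\lambda,\lambda^{-1}$. It moves the endpoints of $I$, so it is not $\pm1$, and $|\lambda|\ne1$.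
\end{proof}

The simplest instance of the next lemma is one line. For $\gamma=\mathrm{diag}(\lambda,\lambda^{-1})$,
\[
\gamma^n\begin{pmatrix}a&b\\ c&d\end{pmatrix}\gamma^{-n}=\begin{pmatrix}a&\lambda^{2n}b\\ \lambda^{-2n}c&d\end{pmatrix},
\]
and if $b,c\ne0$ this matrix is unbounded as $n\to\pm\infty$, so it equals a given matrix only finitely often.

\begin{lemma}[High powers]\label{lem:powers}
Let $\Lambda$ be a limit group, $1\ne\gamma\in\Lambda$, $k\ge1$, $g_0,\dots,g_k\in\Lambda$, and let $\varepsilon_1,\dots,\varepsilon_k$ be nonzero integers. Assume that for each $1\le i\le k-1$ either $g_i\notin Z(\gamma)$ or $\varepsilon_i\varepsilon_{i+1}>0$. Then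
\[
g_0\gamma^{\varepsilon_1n}g_1\gamma^{\varepsilon_2n}\cdots\gamma^{\varepsilon_kn}g_k\ne1
\]
for all but finitely many $n\in\mathbb{Z}$.
\end{lemma}

The assumption excludes cancellations such as $\gamma^ng\gamma^{-n}g^{-1}=1$ for $g\in Z(\gamma)$. We call $g_1,\dots,g_{k-1}$ the \emph{inner coefficients}.

\begin{proof}
\emph{Removing coefficients that commute with $\gamma$.} Put $M=Z(\gamma)$ and suppose that $g_i\in M$ for some $1\le i\le k-1$. Then $\varepsilon_i$ and $\varepsilon_{i+1}$ have the same sign, and
\[
\gamma^{\varepsilon_in}g_i\gamma^{\varepsilon_{i+1}n}g_{i+1}=\gamma^{(\varepsilon_i+\varepsilon_{i+1})n}(g_ig_{i+1}).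
\]
The new exponent is nonzero and has the common sign of the two old ones, and $g_ig_{i+1}\in M$ if and only if $g_{i+1}\in M$. So the hypotheses hold for the new product, which has $k-1\ge1$ powers. Repeating this, we may assume that no inner coefficient lies in $M$.

\emph{Passing to matrices.} Take a homomorphism to a free group that kills neither $\gamma$ nor any $[g_i,\gamma]$, $1\le i\le k-1$. It suffices to prove the claim for the image, so we may assume that $\Lambda$ is free of finite rank. By Lemma~\ref{lem:schottky}, after a conjugation, $\Lambda\le\mathrm{SL}_2(\mathbb{R})$ and $\gamma=\mathrm{diag}(\lambda,\lambda^{-1})$ with $|\lambda|>1$. Let $e_1,e_2$ be the standard basis of $\mathbb{R}^2$.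

\emph{All four entries of an inner coefficient $g$ are nonzero.} If an entry of the $j$-th column vanishes, then $g$ maps the line $\mathbb{R}e_j$ to a line $\ell\in\{\mathbb{R}e_1,\mathbb{R}e_2\}$. Both $\gamma$ and $g\gamma g^{-1}$ fix $\ell$. The stabilizer of a line is conjugate to the group of upper triangular matrices, which is solvable. So $\langle\gamma,g\gamma g^{-1}\rangle$ is free and solvable, hence cyclic. By Lemma~\ref{lem:facts}(b), $g$ commutes with $\gamma$, a contradiction.

\emph{The leading term.} Let $n>0$. Write $\gamma^{m}=\lambda^{m}e_1e_1^{T}+\lambda^{-m}e_2e_2^{T}$ and expand the product. We obtain $2^k$ terms, each a matrix independent of $n$ times $\lambda^{ne}$ with $e=\sum_i\pm\varepsilon_i$. The largest value $E=\sum_i|\varepsilon_i|$ comes from exactly one term, in which the $i$-th power contributes $e_{j_i}e_{j_i}^T$ with $j_i=1$ if $\varepsilon_i>0$ and $j_i=2$ if $\varepsilon_i<0$. All other terms have $e\le E-2$. The matrix of the leading term is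
\[
(g_0e_{j_1})\cdot\prod_{i=1}^{k-1}(g_i)_{j_ij_{i+1}}\cdot(e_{j_k}^Tg_k).
\]
The scalar in the middle is nonzero by the previous step, and the column $g_0e_{j_1}$ and the row $e_{j_k}^Tg_k$ are nonzero because $g_0$ and $g_k$ are invertible. So the product divided by $\lambda^{nE}$ converges to a nonzero matrix, and the norm of the product tends to infinity as $n\to+\infty$. For $n\to-\infty$ apply this to $\gamma^{-1}$, which has the same centralizer.
\end{proof}

\section{Generalized doubles and twisting}\label{sec:twist}

To reach all limit groups we need a description of them that builds each group from a simpler one by a step we can deform. Recall that the amalgam $A*_CB$ of groups $A,B$ with a common subgroup $C$ is the quotient of $A*B$ that identifies the two copies of $C$. For subgroups $C_1,C_2\le A$ and an isomorphism $\theta\colon C_1\to C_2$, the HNN extension is $\langle A,s\mid scs^{-1}=\theta(c),\ c\in C_1\rangle$. The \emph{vertex groups} $A$, $B$ embed in these groups. In the HNN case we put $C=C_1$.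

\begin{definition}\label{def:double}
A \emph{generalized double} over a limit group $L'$ is a group $L$, given as an amalgam $A*_CB$ or as an HNN extension of $A$ along $\theta\colon C_1\to C_2$, such that
\begin{itemize}
\item[(i)] the vertex groups are finitely generated;
\item[(ii)] $C\ne1$ is abelian, and $C$ is a maximal abelian subgroup of $A$ and of $B$, respectively $C_1$ and $C_2$ are maximal abelian subgroups of $A$;
\item[(iii)] there is an epimorphism $\varphi\colon L\to L'$ that is injective on each vertex group.
\end{itemize}
\end{definition}

\begin{example}\label{ex:doubles}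
(1) For $m\ge1$, the group $\mathbb{Z}^{m+1}$ is a generalized double over $\mathbb{Z}^m$: take the HNN extension with $A=C_1=C_2=\mathbb{Z}^m$, $\theta=\mathrm{id}$, $\varphi|_A=\mathrm{id}$ and $\varphi(s)=1$.

(2) The genus two surface group $\langle x,y,x',y'\mid[x,y]=[x',y']\rangle$ is the amalgam of $\langle x,y\rangle$ and $\langle x',y'\rangle$ along $C=\langle[x,y]\rangle$, and $\varphi(x')=x$, $\varphi(y')=y$ folds it onto $F_2=\langle x,y\rangle$. The cyclically reduced word $xyx^{-1}y^{-1}$ is not a repetition of a shorter word, so $[x,y]$ is not a proper power and generates its centralizer. Hence $C$ is maximal abelian, and this is a generalized double over $F_2$.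
\end{example}

Let $\mathcal{I}$ be the smallest class of groups that contains the finitely generated free groups, is closed under free products of two members, and contains every generalized double over a member.

\begin{theorem}[Champetier--Guirardel {\cite[Thm~4.6]{CG}}]\label{thm:CG}
The class $\mathcal{I}$ is exactly the class of limit groups.
\end{theorem}

We need from this theorem only that every limit group lies in $\mathcal{I}$; the converse is Corollary~\ref{cor:limit}. By minimality of $\mathcal{I}$, a property holds for all members once it holds for the $F_r$ and passes to free products of, and generalized doubles over, members that have it.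

\subsection*{Twists}
Let $L$ be an amalgam or HNN extension as above, $f\colon L\to\Gamma$ a homomorphism to any group, and $t\in\Gamma$ an element that commutes with $f(C)$. The \emph{twist} $f_t\colon L\to\Gamma$ is defined by $f_t=f$ on $A$ and
\[
f_t(b)=t\,f(b)\,t^{-1}\ \ (b\in B)\qquad\text{or}\qquad f_t(s)=f(s)\,t .
\]
It is well defined. In the amalgam case the two formulas agree on $C$. In the HNN case $f(s)t\,f(c)\,t^{-1}f(s)^{-1}=f(s)f(c)f(s)^{-1}=f(\theta(c))$ for $c\in C_1$. If $\rho\colon\Gamma\to\Gamma'$ is a homomorphism, then $\rho\circ f_t=(\rho f)_{\rho(t)}$, as both sides agree on generators. The maps of Proposition~\ref{prop:model} are the twists of the map $a\mapsto x$, $s\mapsto1$, $b\mapsto y$ for the HNN extension of $\langle a,b\rangle$ with $C_1=C_2=\langle a\rangle$ and $\theta=\mathrm{id}$.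

\begin{lemma}\label{lem:key}
Let $L$ be a generalized double over $L'$, let $1\ne c\in C$ and $\gamma=\varphi(c)$. For every $1\ne w\in L$ we have $\varphi_{\gamma^n}(w)\ne1$ for all but finitely many $n\in\mathbb{Z}$.
\end{lemma}

\begin{proof}
The twists are defined because $C$ is abelian, and $\gamma\neq1$ by (iii). To apply Lemma~\ref{lem:powers} in $L'$ we must know which coefficients avoid $M=Z_{L'}(\gamma)$.

\emph{Claim.} Let $V$ be a vertex group, $E\le V$ a maximal abelian subgroup, $1\ne e\in E$ and $v\in V$. If $\varphi(v)$ commutes with $\varphi(e)$, then $v\in E$. Indeed, $v$ commutes with $e$ because $\varphi|_V$ is injective. The group $V$ embeds in $L'$, so $Z_V(e)$ is abelian by Lemma~\ref{lem:facts}(a). It contains $E$, so it equals $E$ by maximality.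

If $w\in A$, then $\varphi_{\gamma^n}(w)=\varphi(w)\ne1$ for all $n$. Let $w\notin A$.

\emph{Amalgam.} Write $w=a_0b_1a_1\cdots b_ka_k$ with $a_i\in A$, $b_i\in B$ and $k$ minimal. Then $k\ge1$. No $b_i$ lies in $C$, since otherwise $a_{i-1}b_ia_i\in A$ and $k$ could be lowered. No $a_i$ with $0<i<k$ lies in $C$, since otherwise $b_ia_ib_{i+1}\in B$. We have
\[
\varphi_{\gamma^n}(w)=\varphi(a_0)\,\gamma^n\varphi(b_1)\gamma^{-n}\,\varphi(a_1)\,\gamma^n\cdots\gamma^n\varphi(b_k)\gamma^{-n}\,\varphi(a_k).
\]
The inner coefficients are $\varphi(b_1),\varphi(a_1),\dots,\varphi(a_{k-1}),\varphi(b_k)$. By the claim with $E=C$ and $e=c$, none lies in $M$. Lemma~\ref{lem:powers} applies.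

\emph{HNN extension.} Write $w=a_0s^{\epsilon_1}a_1\cdots s^{\epsilon_k}a_k$ with $a_i\in A$, $\epsilon_i=\pm1$ and $k$ minimal. Then $k\ge1$. Since $sC_1s^{-1}$ and $s^{-1}C_2s$ lie in $A$, minimality gives $a_i\notin C_1$ if $(\epsilon_i,\epsilon_{i+1})=(+,-)$ and $a_i\notin C_2$ if $(\epsilon_i,\epsilon_{i+1})=(-,+)$. Put $\sigma=\varphi(s)$ and $\alpha_i=\varphi(a_i)$. The twist sends $s$ to $\sigma\gamma^n$ and $s^{-1}$ to $\gamma^{-n}\sigma^{-1}$, so $\varphi_{\gamma^n}(w)$ is a product as in Lemma~\ref{lem:powers} with exponents $\epsilon_1,\dots,\epsilon_k$, and the $i$-th inner coefficient is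
\[
\alpha_i\sigma\ \ (+,+),\qquad \alpha_i\ \ (+,-),\qquad \sigma^{-1}\alpha_i\sigma\ \ (-,+),\qquad \sigma^{-1}\alpha_i\ \ (-,-),
\]
according to $(\epsilon_i,\epsilon_{i+1})$. In the cases $(+,+)$ and $(-,-)$ the lemma requires nothing. In the case $(+,-)$ the claim with $E=C_1$, $e=c$ gives $\alpha_i\notin M$. In the case $(-,+)$, the element $\sigma^{-1}\alpha_i\sigma$ lies in $M$ if and only if $\alpha_i$ commutes with $\sigma\gamma\sigma^{-1}=\varphi(\theta(c))$, and the claim with $E=C_2$, $e=\theta(c)$ excludes this. Lemma~\ref{lem:powers} applies.
\end{proof}

Maximality in (ii) enters only through the claim, and it cannot be dropped. The amalgam $\langle a,b\mid a^2=b^2\rangle$ of two infinite cyclic groups folds onto $\mathbb{Z}$ injectively on each vertex group, but every twist of this map equals the map itself and kills $ab^{-1}\neq1$.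

\begin{corollary}\label{cor:limit}
A generalized double over a limit group is a limit group. Every member of $\mathcal{I}$ is a limit group.
\end{corollary}

\begin{proof}
The group $L$ is finitely generated by (i). Given a finite $S\subset L\setminus\{1\}$, choose $n$ such that $\varphi_{\gamma^n}$ kills no element of $S$, and compose with a homomorphism from $L'$ to a free group that kills no element of $\varphi_{\gamma^n}(S)$. The second statement follows with Lemma~\ref{lem:facts}(d).
\end{proof}

\begin{proposition}[Twisting]\label{prop:twist}
Let $L$ be a generalized double over $L'$, let $1\ne c\in C$ and $\gamma=\varphi(c)$. Let $\Psi'\colon L'\to G$ be an injective homomorphism to a topological group such that $D=\overline{\langle\Psi'(\gamma)\rangle}$ is compact. For $t\in D$ let $\Psi_t=(\Psi'\varphi)_t\colon L\to G$. Then $\Psi_t$ is defined and $\overline{\Psi_t(L)}\supseteq\Psi'(L')$ for all $t\in D$, and $\Psi_t$ is injective for some $t\in D$.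
\end{proposition}

\begin{proof}
The centralizer of $\Psi'\varphi(C)$ in $G$ is closed and contains $\Psi'(\gamma)$, so it contains $D$, and the twists are defined. The closed subgroup $\overline{\Psi_t(L)}$ contains $\Psi'\varphi(A)$. In particular it contains $\Psi'(\gamma)$, hence $D$, hence $t$. So it contains $\Psi'\varphi(B)=t^{-1}\Psi_t(B)t$, respectively $\Psi'\varphi(s)=\Psi_t(s)t^{-1}$. Thus it contains $\Psi'\varphi(L)=\Psi'(L')$.

The element $\Psi'(\gamma)$ has infinite order, because $L'$ is torsion-free and $\Psi'$ is injective. For fixed $w$, the element $\Psi_t(w)$ is a word in constants and $t^{\pm1}$, so it is continuous in $t$. For $t=\Psi'(\gamma)^n$ we have $\Psi_t=\Psi'\circ\varphi_{\gamma^n}$, which by Lemma~\ref{lem:key} kills a given $w\ne1$ for only finitely many $n$. Lemma~\ref{lem:baire}(2) applies, as $L$ is countable.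
\end{proof}

\begin{example}\label{ex:genus2}
In $G_p$ the commutator $[x,y]$ lies in the compact subgroup $\ker q$. By Example~\ref{ex:doubles}(2) and Proposition~\ref{prop:twist}, the genus two surface group embeds densely in $G_p$. The group $\mathbb{Z}^2*\mathbb{Z}$ is also a generalized double over $F_2$, but there one twists along $x$, which generates a discrete subgroup of $G_p$ because $q(x^n)=(n,0)$.
\end{example}

The last tool lets us carry a free factor along.

\begin{lemma}\label{lem:freefactor}
If $L$ is a generalized double over $L'$ and $H$ is a limit group, then $H*L$ is a generalized double over $H*L'$, with $A$ replaced by $H*A$ and $\varphi$ by $\mathrm{id}*\varphi$.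
\end{lemma}

\begin{proof}
Comparing presentations, $H*L$ is the amalgam $(H*A)*_CB$, respectively the HNN extension of $H*A$ along $\theta$. The group $H*L'$ is a limit group by Lemma~\ref{lem:facts}(d). The map $\mathrm{id}*\varphi$ is onto, injective on $B$, and injective on $H*A$ as a free product of injective maps. It remains to show that a maximal abelian subgroup $E\ne1$ of $A$ is maximal abelian in $H*A$. Let $1\ne e\in E$ and $g\in(H*A)\setminus A$. Write $g=g'a$ with $a\in A$, where the last syllable of $g'$ lies in $H$. Then $geg^{-1}=g'(aea^{-1})g'^{-1}$ has at least three syllables, so $geg^{-1}\neq e$. Hence an abelian subgroup containing $E$ lies in $A$, and it equals $E$.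
\end{proof}

\section{Free products with a dense limit group}\label{sec:B1}

Let $G$ and $U$ be as in Theorem~\ref{thm:B}. A direct induction on $\mathcal{I}$ fails because, for a dense embedding of $L'$, the element along which we twist need not generate a relatively compact subgroup. We therefore separate the two tasks. The factor $H$ provides density and is never moved. The factor $L$ is kept inside $U$, where every twist is available. Say that a limit group $L$ has \emph{property} $(\star)$ if
\begin{quote}
for every limit group $H$ and every dense embedding $\psi\colon H\to G$ there is an injective homomorphism $\Psi\colon H*L\to G$ with $\Psi|_H=\psi$ and $\Psi(L)\subseteq U$.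
\end{quote}
Such a $\Psi$ has dense image, so Theorem~\ref{thm:B}(1) says that all limit groups have $(\star)$. The base case is $L=\mathbb{Z}$: we must find $g\in U$ that is free from $H$. For this we again insert high powers of an element $c$, which must lie in $H$ for Lemma~\ref{lem:powers} and in $U$ for Lemma~\ref{lem:baire}. So we first show that $H\cap U$ is large enough to choose $c$.

\begin{lemma}\label{lem:HU}
Let $H\le G$ be a dense subgroup that is a limit group. Then $H\cap U$ is nonabelian.
\end{lemma}

\begin{proof}
Since $G$ is not discrete, $V\setminus\{1\}$ is a nonempty open set for every open subgroup $V$, so $H\cap V\ne1$. Suppose that $H\cap U$ is abelian, and fix $1\ne m_0\in H\cap U$. Let $g\in H$ and choose $1\ne m\in H\cap U\cap gUg^{-1}$. Then $m$ and $g^{-1}mg$ lie in $H\cap U$, so they commute, and $g\in Z_H(m)$ by Lemma~\ref{lem:facts}(b). As $m$ and $m_0$ commute, $Z_H(m)=Z_H(m_0)$ by Lemma~\ref{lem:facts}(a). So $H=Z_H(m_0)$ is abelian. Then $G=\overline H$ is abelian, although it contains $F_2$.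
\end{proof}

\begin{lemma}\label{lem:Z}
The group $\mathbb{Z}$ has property $(\star)$.
\end{lemma}

\begin{proof}
Identify $H$ with its image in $G$. For $g\in U$ and $w\in H*\langle s\rangle$ let $w(g)\in G$ be obtained by substituting $g$ for $s$. For $w\ne1$ the set $Z_w=\{g\in U:w(g)=1\}$ is closed in $U$. We show that it has empty interior. Then, since $U$ is locally compact and $H*\langle s\rangle$ is countable, some $g\in U$ lies in no $Z_w$, and $s\mapsto g$ defines the required injective homomorphism.

If $w\in H$, then $Z_w=\emptyset$. Otherwise write $w=u_0s^{\epsilon_1}u_1\cdots s^{\epsilon_k}u_k$ with $u_i\in H$, $\epsilon_i=\pm1$ and $k\ge1$ minimal. Then $u_i\ne1$ whenever $\epsilon_i\ne\epsilon_{i+1}$. Suppose that $Z_w$ contains a nonempty open set $O$, and pick $h\in H\cap O$. For $c\in H$ substitute $s=hc^n$, $s^{-1}=c^{-n}h^{-1}$. Then $w(hc^n)$ is a product in $H$ as in Lemma~\ref{lem:powers}, with exponents $\epsilon_i$ and inner coefficients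
\[
u_ih\ \ (+,+),\qquad u_i\ \ (+,-),\qquad h^{-1}u_ih\ \ (-,+),\qquad h^{-1}u_i\ \ (-,-).
\]
The coefficients at the sign changes, $u_i$ or $h^{-1}u_ih$, are nontrivial and do not depend on $c$. By Lemma~\ref{lem:HU} there are non-commuting $a,b\in H\cap U$, and Lemma~\ref{lem:facts}(c) gives $1\ne c=ab^i\in H\cap U$ that commutes with none of these coefficients. By Lemma~\ref{lem:powers}, $w(hc^n)\ne1$ for all but finitely many $n$. On the other hand, $c$ has infinite order, $D=\overline{\langle c\rangle}$ is compact, and $D\cap h^{-1}O$ is open in $D$ and contains $1$. By Lemma~\ref{lem:baire}(1), $hc^n\in O\subseteq Z_w$ for infinitely many $n$, a contradiction.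
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(1)]
We show that every member of $\mathcal{I}$ has $(\star)$; by Theorem~\ref{thm:CG} this covers all limit groups. Fix $H$ and $\psi$.

\emph{Free products.} Let $L_1,L_2$ have $(\star)$. Extend $\psi$ to a dense embedding $\Psi_1$ of $H*L_1$ with $\Psi_1(L_1)\subseteq U$. The group $H*L_1$ is a limit group by Lemma~\ref{lem:facts}(d), so $\Psi_1$ extends to an embedding $\Psi$ of $(H*L_1)*L_2$ with $\Psi(L_2)\subseteq U$. Then $\Psi(L_1*L_2)\subseteq U$.

\emph{Free groups.} The trivial group has $(\star)$, and $F_r=\mathbb{Z}*\dots*\mathbb{Z}$ has it by Lemma~\ref{lem:Z} and the previous step.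

\emph{Generalized doubles.} Let $L$ be a generalized double over a group $L'$ with $(\star)$, and let $\Psi'\colon H*L'\to G$ be as in $(\star)$. Let $1\ne c\in C$. Then $\Psi'\varphi(c)\in U$, so $D=\overline{\langle\Psi'\varphi(c)\rangle}$ is compact, and $D\subseteq U$ because open subgroups are closed. By Lemma~\ref{lem:freefactor} and Proposition~\ref{prop:twist}, applied to $H*L$ over $H*L'$, some twist $\Psi_t\colon H*L\to G$ with $t\in D$ is injective. The twist does not change the map on the vertex group $H*A$, so $\Psi_t|_H=\psi$. The group $\Psi_t(L)$ lies in the subgroup generated by $\Psi'(L')$ and $t$, which is contained in $U$.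

The last assertion of (1) is the case $H=F_2$.
\end{proof}

Non-discreteness of $G$ was used in Lemma~\ref{lem:HU}, and it is needed: if $G=H$ is discrete, the hypothesis on $U$ says that $U$ is a torsion group, so $U=1$ and no $L\ne1$ embeds in it.

\section{Groups in which all cyclic subgroups are relatively compact}\label{sec:B2}

When $U=G$ every twist is available, so the direct induction works. Two points need care: the induction must not pass through an abelian group, which is never dense, and a free product of two abelian groups must be treated separately.

\begin{proof}[Proof of Theorem~\ref{thm:B}(2)]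
We show that every member of $\mathcal{I}$ is abelian or embeds densely in $G$, and conclude by Theorem~\ref{thm:CG}. We use the following consequence of Proposition~\ref{prop:twist}, valid because $\overline{\langle g\rangle}$ is compact for all $g\in G$:
\begin{equation}\label{eq:up}
\text{if }L'\text{ embeds densely in }G,\text{ so does every generalized double over }L'.
\end{equation}
Indeed, the closure of the image of an injective twist $\Psi_t$ contains the dense subgroup $\Psi'(L')$.

\emph{Free groups.} The groups $F_0$ and $F_1$ are abelian, $F_2$ embeds densely by hypothesis, and $F_r=F_2*F_{r-2}$ does so by part (1).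

\emph{Generalized doubles.} Let $L$ be a generalized double over $L'$, where $L'$ is abelian or embeds densely. In the second case use \eqref{eq:up}. If $L'$ is abelian, we show that $L$ is abelian. The vertex groups embed in $L'$, so they are abelian, and maximality forces $A=B=C$, respectively $A=C_1=C_2$. In the amalgam case $L=C$. In the HNN case $[s,a]=\theta(a)a^{-1}$ lies in $A$ for $a\in A$, and it lies in $\ker\varphi$ because $L'$ is abelian. So $[s,a]=1$, and $L=\langle A,s\rangle$ is abelian.

\emph{Free products.} Let each of $L_1,L_2\in\mathcal{I}$ be abelian or embed densely. If one is trivial there is nothing to prove. If one of them, say $L_1$, is nonabelian, apply part (1) with $H=L_1$ and $L=L_2$. Otherwise both are nontrivial, finitely generated, torsion-free and abelian, so $L_1*L_2\cong\mathbb{Z}^m*\mathbb{Z}^n$ with $m,n\ge1$. By Example~\ref{ex:doubles}(1) and Lemma~\ref{lem:freefactor}, both $\mathbb{Z}^{i+1}*\mathbb{Z}^j$ and $\mathbb{Z}^i*\mathbb{Z}^{j+1}$ are generalized doubles over $\mathbb{Z}^i*\mathbb{Z}^j$ for $i,j\ge1$. Starting from $\mathbb{Z}*\mathbb{Z}=F_2$ and applying \eqref{eq:up} $m+n-2$ times, we obtain a dense embedding of $\mathbb{Z}^m*\mathbb{Z}^n$.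
\end{proof}

\section{Free products of free abelian groups in $G_p$}\label{sec:C}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let a limit group $L$ be a dense subgroup of $G_p$. As in the proof of Theorem~\ref{thm:A}(3), $q|_L\colon L\to\mathbb{Z}^2$ is onto. By Theorem~\ref{thm:A}(2) its kernel contains all non-cyclic abelian subgroups of $L$, hence their normal closure. This is the general statement. If $L=A_1*\dots*A_k*F_r$, then $q|_L$ kills every $A_i$ and so factors through the quotient of $L$ by the normal closure of the $A_i$, which is $F_r$. A group generated by fewer than two elements does not map onto $\mathbb{Z}^2$, so $r\ge2$.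

Conversely, let $r\ge2$ and write $L=F_2*L_0$ with $L_0=F_{r-2}*A_1*\dots*A_k$, a limit group by Lemma~\ref{lem:facts}(d). By Theorem~\ref{thm:A}(1), Theorem~\ref{thm:B}(1) applies to $G_p$ with the compact open subgroup $U=\ker q$, and $L$ embeds densely.
\end{proof}

Theorem~\ref{thm:CG} is not needed here. By Example~\ref{ex:doubles}(1) every $\mathbb{Z}^m$ lies in $\mathcal{I}$, hence so does $L_0$, and Section~\ref{sec:B1} proves $(\star)$ for all members of $\mathcal{I}$ directly.

\begin{remark}
The obstruction in $G_p$ concerns injectivity and density jointly. By Theorem~\ref{thm:B}(1) with $U=\ker q$, every limit group, in particular $\mathbb{Z}^2*\mathbb{Z}$, is isomorphic to a subgroup of $\ker q\le G_p$. By the argument in the introduction, every nonabelian limit group has a homomorphism to $G_p$ with dense image. For $\mathbb{Z}^2*\mathbb{Z}$ no homomorphism to $G_p$ has both properties.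
\end{remark}

\begin{thebibliography}{9}

\bibitem{BG}
Jonathan Barlev and Tsachik Gelander,
\emph{Compactifications and algebraic completions of Limit groups},
arXiv:0904.3771 (2009).

\bibitem{CG}
Champetier and Guirardel,
\emph{Limit groups as limits of free groups},
Israel J. Math. 146 (2005).

\bibitem{Serre}
Serre,
\emph{Galois Cohomology}.

\end{thebibliography}
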